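\title{Iterated klt degenerations of projective space}

\begin{abstract}
Starting from $\mathbb P^d$, pass to the central fiber of a non-trivial $\mathbb Q$-Gorenstein degeneration with klt singularities, then degenerate that fiber in the same way, and continue. We prove that this process stops after a bounded number of steps, for $\mathbb P^d$ and more generally for every klt Fano variety of Picard rank one: the dimension of the automorphism group grows at each step, and bounded complements give it an upper bound. We also prove that for $d\ge3$ the process can end in a variety that is not toric: a codimension-two singularity whose index-one cover is of type $D$ or $E$ survives every further degeneration, and $\mathbb P^d$ degenerates to a cone with a transversal $D_4$ singularity. For $d=3$ this answers a question of Moraga and Z\'u\~niga.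
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work over $\mathbb C$. By $(\mathbb D,0)$ we denote a disk, that is, a germ of a smooth curve. It may be read as a pointed smooth algebraic curve or as an analytic disk, and it may be shrunk around $0$; all results below hold in both readings. The klt condition is recalled in Section~\ref{sec:background}.

\begin{definition}\label{def:degeneration}
Let $X$ be a normal projective variety. A \emph{degeneration} of $X$ is a flat projective morphism $\mathcal X\to\mathbb D$ with $\mathcal X_t\cong X$ for all $t\ne0$; we write $X\rightsquigarrow\mathcal X_0$. It is \emph{klt} if $\mathcal X_0$ is a normal variety with klt singularities, \emph{$\mathbb Q$-Gorenstein} if $K_{\mathcal X}$ is $\mathbb Q$-Cartier, and \emph{non-trivial} if $\mathcal X_0\not\cong X$. An \emph{iteration} starting from $X$ is a sequence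
\[
X=X_0\rightsquigarrow X_1\rightsquigarrow X_2\rightsquigarrow\cdots
\]
in which each $X_{i+1}$ is the central fiber of a non-trivial $\mathbb Q$-Gorenstein klt degeneration of $X_i$. Each arrow is a \emph{step}. A \emph{maximal degeneration} of $X$ is the last term of a finite iteration starting from $X$ that admits no further non-trivial $\mathbb Q$-Gorenstein klt degeneration.
\end{definition}

The klt condition limits how singular the limit may be. The $\mathbb Q$-Gorenstein condition ties the canonical class of the limit to that of $X$: a multiple of $K_{\mathcal X}$ is a line bundle that restricts to the same multiple of the canonical class on every fiber, so that, for instance, every term of an iteration starting from $\mathbb P^3$ has $(-K)^3=64$. Two surface examples show what can happen.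

\begin{example}\label{ex:P114}
In $\mathbb P(1,1,1,2)\times\mathbb A^1_t$, with coordinates $x_0,x_1,x_2$ of weight $1$ and $u$ of weight $2$, consider $\mathcal X=\{tu=x_0x_2-x_1^2\}$. For $t\neq0$ we eliminate $u$ and find $\mathcal X_t\cong\mathbb P^2$. For $t=0$ the substitution $(x_0,x_1,x_2,u)=(a^2,ab,b^2,c)$ identifies $\mathbb C[x,u]/(x_0x_2-x_1^2)$ with the even-degree part of $\mathbb C[a,b,c]$, graded by the weights $1,1,4$. Hence $\mathcal X_0\cong\mathbb P(1,1,4)$, a toric surface whose only singular point is the klt point $\mathbb C^2/\mu_4$, with $\mu_4$ acting by scalars. By Lemma~\ref{lem:cone} below the family is flat and $\mathbb Q$-Gorenstein, so $\mathbb P^2\rightsquigarrow\mathbb P(1,1,4)$ is a first step of an iteration.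
\end{example}

\begin{example}\label{ex:Hirz}
Iterations can be infinite. Let $\mathbb F_n=\mathbb P(\mathcal O\oplus\mathcal O(n))$ over $\mathbb P^1$, with coordinates $a,b$ on $\mathbb P^1$. The map $\mathcal O(1)\oplus\mathcal O(n+1)\to\mathcal O(n+2)$, $(g,h)\mapsto a^{n+1}g+bh$, is surjective, and its kernel is a line bundle of degree $0$. Let $\xi\in H^1(\mathbb P^1,\mathcal O(-n-2))$ be the class of this extension, and let $\mathcal E$ be the extension of $\mathcal O(n+2)$ by $\mathcal O$ on $\mathbb P^1\times\mathbb A^1_t$ with class $t\xi$. Then $\mathcal E_t\cong\mathcal O(1)\oplus\mathcal O(n+1)$ for $t\ne0$ and $\mathcal E_0=\mathcal O\oplus\mathcal O(n+2)$, so the smooth family $\mathbb P(\mathcal E)\to\mathbb A^1$ is a degeneration $\mathbb F_n\rightsquigarrow\mathbb F_{n+2}$. The surfaces $\mathbb F_n$ are pairwise non-isomorphic, since $-n$ is the least self-intersection of an irreducible curve on $\mathbb F_n$. Thus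
\[
\mathbb P^1\times\mathbb P^1=\mathbb F_0\rightsquigarrow\mathbb F_2\rightsquigarrow\mathbb F_4\rightsquigarrow\cdots
\]
never stops, although it starts from a smooth Fano surface.
\end{example}

For the projective plane, the work of Hacking and Prokhorov implies that every iteration is finite and has at most three steps. The next case is the subject of the following question of Moraga and Z\'u\~niga \cite{MZ}.

\medskip
\noindent\emph{Is every iteration starting from $\mathbb P^3$ finite? Is every maximal degeneration of $\mathbb P^3$ a toric variety?}
\medskip

One is led to expect a positive answer to both parts by the same observation. A non-trivial degeneration moves a point of a Hilbert scheme to the boundary of its orbit under the projective linear group, where stabilizers are larger. So the terms of an iteration become more and more symmetric. If symmetry is bounded, the iteration stops; and toric varieties are the obvious candidates for the most symmetric terms. The first expectation is correct and the second is not.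

\subsection{Results}

For a normal variety $X$ we write $\omega_X^{[m]}=\mathcal O_X(mK_X)$. We call a normal projective variety $X$ \emph{Fano} if $-K_X$ is $\mathbb Q$-Cartier and ample, and we put $\operatorname{rk}\operatorname{Pic}X=\dim_{\mathbb Q}\operatorname{Pic}(X)\otimes\mathbb Q$.

\begin{theorem}\label{thm:A}
For each $d$ there is an integer $n=n_d\ge1$, depending only on $d$, such that the following holds. Let $X$ be a klt Fano variety of dimension $d$ with $\operatorname{rk}\operatorname{Pic}X=1$, and put $N=h^0(X,\omega_X^{[-n]})$. Then every iteration of non-trivial $\mathbb Q$-Gorenstein klt degenerations starting from $X$ has at most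
\[
N^2-1+d-\dim\operatorname{Aut}(X)
\]
steps. For $X=\mathbb P^3$ the number of steps is at most $\binom{4n+3}{3}^2-13$ with $n=n_3$. In particular every iteration is finite and can be prolonged to one ending in a maximal degeneration.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d\ge3$ and
\[
X_1=\{x_0x_1^2+x_2^3+x_3^3=0\}\subset\mathbb P(1^{d+1},3),
\]
with coordinates $x_0,\dots,x_d$ of weight $1$ and $u$ of weight $3$. Then $X_1$ is a non-trivial $\mathbb Q$-Gorenstein klt degeneration of $\mathbb P^d$, and no term of any iteration of $\mathbb Q$-Gorenstein klt degenerations starting from $X_1$, including $X_1$ itself, is toric. Hence there is a maximal degeneration of $\mathbb P^d$ that is not toric.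
\end{theorem}

So the answer to the first part of the question is yes, with a uniform bound, and the answer to the second part is no; both answers hold for $\mathbb P^d$ in every dimension $d\ge3$. The number $n_d$ comes from the boundedness of complements and is not explicit, so we have made no attempt to optimize the bound. We do not claim that $X_1$ is itself maximal: the non-toric maximal degeneration is found by prolonging $\mathbb P^d\rightsquigarrow X_1$ until it stops. Example~\ref{ex:Hirz} shows that Theorem~\ref{thm:A} fails without the hypothesis on the Picard rank.

\subsection{Plan of the proofs}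

Theorem~\ref{thm:A} is proved in Section~\ref{sec:finite} by comparing two numbers along an iteration: $\dim\operatorname{Aut}(X_i)$ strictly increases, while $h^0(X_i,\omega_{X_i}^{[-n]})$ is constant and bounds $\dim\operatorname{Aut}(X_i)$. Theorem~\ref{thm:B} requires a property that toric varieties lack and that passes from a variety to all its degenerations. Sections~\ref{sec:types} and~\ref{sec:persist} define such a property in terms of the surface singularities transversal to the codimension-two part of the singular locus, and prove that it persists. Section~\ref{sec:cones} constructs $X_1$. Both proofs need to replace a degeneration by an algebraic family that is a product away from the central fiber. This reduction is stated in Section~\ref{sec:background} and proved in Section~\ref{sec:model}, which can be read independently.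

\section{Singularities, depth, and models of degenerations}\label{sec:background}

\subsection{Discrepancies}

Let $Y$ be a normal variety and $B\ge0$ a $\mathbb Q$-divisor with $K_Y+B$ $\mathbb Q$-Cartier. A \emph{divisor over $Y$} is a prime divisor $E$ on a normal variety $Y'$ with a birational morphism $\mu\colon Y'\to Y$. Its \emph{discrepancy} $a(E,Y,B)$ is the coefficient of $E$ in $K_{Y'}-\mu^*(K_Y+B)$. Concretely, if $\theta$ is a rational $n$-canonical form that generates $\mathcal O_Y(n(K_Y+B))$ near the generic point of $\mu(E)$, then
\begin{equation}\label{eq:discrep}
a(E,Y,B)=\tfrac1n\operatorname{ord}_E(\theta).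
\end{equation}
For a prime divisor $E$ on $Y$ itself this is minus the coefficient of $E$ in $B$. The pair $(Y,B)$ is \emph{log canonical} (lc) if $a(E,Y,B)\ge-1$ for all $E$, \emph{klt} if $a(E,Y,B)>-1$ for all $E$, and \emph{plt} if $a(E,Y,B)>-1$ for all $E$ exceptional over $Y$. The variety $Y$ is klt if $(Y,0)$ is, and \emph{canonical} if $a(E,Y,0)\ge0$ for all $E$; in both cases $K_Y$ is $\mathbb Q$-Cartier by definition. We use the following facts.
\begin{itemize}
\item[(F1)] If $Y'\to Y$ is a finite surjective morphism of normal varieties that is \'etale in codimension one, then $Y$ is klt if and only if $Y'$ is klt \cite[5.20]{KM}.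
\item[(F2)] Klt singularities are Cohen--Macaulay \cite[5.22]{KM}.
\item[(F3)] (Inversion of adjunction.) If $Y$ is normal with $K_Y$ $\mathbb Q$-Cartier and $S\subset Y$ is a Cartier divisor that is normal and klt, then $(Y,S)$ is plt near $S$ \cite[5.50]{KM}.
\item[(F4)] (Vanishing.) If $Y$ is projective and klt and $D$ is a $\mathbb Q$-Cartier Weil divisor with $D-K_Y$ ample, then $H^i(Y,\mathcal O_Y(D))=0$ for $i>0$ \cite[Thm.~1-2-5]{KMM}. For $Y$ klt Fano this applies to $D=-mK_Y$ for every $m\ge0$, and in particular to $\mathcal O_Y$.
\item[(F5)] If $A$ is an excellent local ring, $t$ a non-zerodivisor in its maximal ideal and $A/tA$ is normal, then $A$ is normal \cite[5.12.7]{EGA4}.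
\end{itemize}
By (F5) the total space of a klt degeneration is normal along the central fiber, so that $K_{\mathcal X}$ makes sense in Definition~\ref{def:degeneration}.

\subsection{Depth}

The sheaves $\omega^{[m]}$ are in general not locally free, and it is not automatic that their formation commutes with restriction to a fiber. Depth is the tool that controls this. A coherent sheaf $F$ on a scheme or complex space $Y$ is \emph{maximal Cohen--Macaulay} (MCM) if $\operatorname{depth}F_y=\dim\mathcal O_{Y,y}$ for all $y\in Y$.

\begin{lemma}\label{lem:depth}
\begin{itemize}
\item[(a)] Let $A\to A'$ be a local homomorphism of noetherian local rings with $A$ regular and $\dim A'/\mathfrak m_AA'=\dim A'-\dim A$. Let $M\neq0$ be a finite $A'$-module with $\operatorname{depth}M=\dim A'$. Then $M$ is flat over $A$ and $\operatorname{depth}M/\mathfrak m_AM=\dim A'/\mathfrak m_AA'$.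
\item[(b)] Let $Y$ be normal, $j\colon Y^\circ\to Y$ the complement of a closed subset of codimension $\ge2$, $F$ an MCM sheaf and $G$ a reflexive sheaf on $Y$. Every isomorphism $j^*F\cong j^*G$ extends to an isomorphism $F\cong G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y_1,\dots,y_k$ be regular parameters of $A$. Since $\dim M=\dim A'$ and $\dim M/(y)M\le\dim A'-k$, they are part of a system of parameters of the Cohen--Macaulay module $M$, hence an $M$-regular sequence, and the depth drops by $k$. The Koszul complex of $y$ resolves the residue field of $A$, so $\operatorname{Tor}_1^A(A/\mathfrak m_A,M)=0$, and the local criterion of flatness applies.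

(b) Both sheaves have depth $\ge2$ at the points of $Y\setminus Y^\circ$, so their local cohomology groups $H^0$ and $H^1$ with supports in $Y\setminus Y^\circ$ vanish. This says that $F=j_*j^*F$ and $G=j_*j^*G$.
\end{proof}

Let $D$ be a Weil divisor on a normal variety or complex space $Y$, and suppose that $\mathcal O_Y(rD)$ is generated by a section $\vartheta$, with $r\geq1$. The associated \emph{cyclic cover} is the (algebraic or analytic) spectrum $\widetilde Y$ of the algebra
\begin{equation}\label{eq:cover}
\Bigl(\bigoplus_{i\in\mathbb Z}\mathcal O_Y(iD)\Bigr)\Big/(\vartheta-1)\;\cong\;\bigoplus_{i=0}^{r-1}\mathcal O_Y(iD).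
\end{equation}
It is finite over $Y$, and \'etale over the smooth locus of $Y$, where it is locally given by extracting an $r$-th root of a unit. It is normal, because it is regular in codimension one and its structure sheaf is a sum of reflexive sheaves.

\begin{lemma}\label{lem:CM}
If $Y$ is a klt variety and $D$ is a $\mathbb Q$-Cartier Weil divisor, then $\mathcal O_Y(D)$ is MCM.
\end{lemma}

\begin{proof}
Locally on $Y$ choose $r\ge2$ and a generator of $\mathcal O_Y(rD)$, and let $q\colon\widetilde Y\to Y$ be the cyclic cover. Each connected component of $\widetilde Y$ is klt by (F1) and Cohen--Macaulay by (F2). As $q$ is finite, $q_*\mathcal O_{\widetilde Y}$ is MCM, and so is its direct summand $\mathcal O_Y(D)$.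
\end{proof}

\subsection{Models}

Definition~\ref{def:degeneration} asks only that each fiber $\mathcal X_t$, $t\ne0$, be abstractly isomorphic to $X$. We want to compute the Picard group of the generic fiber and to follow a subvariety of $X$ into the central fiber. Both require isomorphisms that vary algebraically with $t$.

\begin{proposition}\label{prop:model}
Let $X\rightsquigarrow X_0$ be a $\mathbb Q$-Gorenstein klt degeneration. Then there are a pointed smooth affine curve $(C,0)$ and a flat projective morphism $p\colon\mathcal X\to C$ such that $\mathcal X$ is a klt variety, $p^{-1}(0)\cong X_0$, and, with $C^*=C\setminus0$, there is an isomorphism $\varphi\colon X\times C^*\to p^{-1}(C^*)$ over $C^*$.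
\end{proposition}

We call such a family a \emph{model} of the degeneration. We write $X_t=p^{-1}(t)$ for its fibers, denote by $t$ also a local parameter of $C$ at $0$, and allow ourselves to shrink $C$ around $0$. Put $\omega^{[m]}_{\mathcal X/C}=\omega_{\mathcal X}^{[m]}\otimes p^*\omega_C^{-m}$. The next lemma is the basic consequence of the $\mathbb Q$-Gorenstein hypothesis.

\begin{lemma}\label{lem:restrict}
Let $p\colon\mathcal X\to C$ be a model and $m\in\mathbb Z$. Then $\omega_{\mathcal X/C}^{[m]}$ is flat over $C$, and $\omega_{\mathcal X/C}^{[m]}|_{X_t}\cong\omega^{[m]}_{X_t}$ for every closed point $t\in C$.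
\end{lemma}

\begin{proof}
The sheaf is MCM by Lemma~\ref{lem:CM}. By Lemma~\ref{lem:depth}(a) it is flat over $C$ and its restriction to $X_t$ is MCM. Since $p$ is flat, it is smooth at the smooth points of $X_t$, and there the restriction is $\omega_{X_t}^{\otimes m}$. As $X_t$ is normal, Lemma~\ref{lem:depth}(b) concludes.
\end{proof}

\section{Degenerating projective space to a cone}\label{sec:cones}

Example~\ref{ex:P114} is the first case of a construction that works for any hypersurface. Let $f\in\mathbb C[x_0,\dots,x_d]$ be an irreducible homogeneous polynomial of degree $e\geq2$, and let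
\[
X_f=\{f=0\}\subset\mathbb P(1^{d+1},e),
\]
where the last coordinate $u$ has weight $e$. This is a cone over the hypersurface $\{f=0\}\subset\mathbb P^d$ with vertex $v=\{x=0\}$. The chart $x_i\ne0$ of $\mathbb P(1^{d+1},e)$ is an affine space with coordinates $x_j/x_i$ and $u/x_i^e$, and the chart $u\neq0$ is $\mathbb C^{d+1}/\mu_e$ with $\mu_e$ acting by scalars.

\begin{lemma}\label{lem:cone}
If $X_f$ is normal, then $\mathcal X=\{tu=f\}\subset\mathbb P(1^{d+1},e)\times\mathbb A^1_t$ is a $\mathbb Q$-Gorenstein degeneration $\mathbb P^d\rightsquigarrow X_f$.
\end{lemma}

\begin{proof}
The polynomial $tu-f$ is linear in $u$ with coprime coefficients $t$ and $f$, hence irreducible. So $\mathcal X=\operatorname{Proj}\mathbb C[x,u,t]/(tu-f)$ is integral and dominates $\mathbb A^1$, hence is flat over it. Over $t\ne0$ we eliminate $u=f/t$ and obtain $\mathbb P^d\times(\mathbb A^1\setminus0)$; the fiber over $0$ is $X_f$. By (F5), $\mathcal X$ is normal.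

Let $W=\mathbb P(1^{d+1},e)\times\mathbb A^1$ and $W^\circ=W\setminus(v\times\mathbb A^1)$, which is smooth. The curve $v\times\mathbb A^1$ meets $\mathcal X$ where $tu=0$ and $u\ne0$, that is, in the single point $(v,0)$. On $W^\circ$ we have $\omega_W=\mathcal O(-(d+1)-e)$, and $\mathcal X$ is a divisor of class $\mathcal O(e)$, so adjunction gives $\omega_{\mathcal X}\cong\mathcal O(-(d+1))|_{\mathcal X}$ on $\mathcal X\setminus(v,0)$. The sheaf $\mathcal O(e)$ is invertible on all of $W$, being generated by $x_i^e$ on the chart $x_i\neq0$ and by $u$ on the chart $u\ne0$. Hence the reflexive sheaf $\omega_{\mathcal X}^{[e]}$ and the line bundle $\mathcal O(-e(d+1))|_{\mathcal X}$ agree outside a point, and therefore agree.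
\end{proof}

For $d=2$ cubics give nothing. If the plane cubic $\Gamma=\{f=0\}$ is singular, then the surface $X_f$ is singular along a curve and is not normal. If $\Gamma$ is smooth, the vertex is resolved by the total space $Y$ of $\mathcal O_\Gamma(-3)$, with exceptional curve $E\cong\Gamma$ of genus one, and adjunction gives $0=(K_Y+E)\cdot E=(a+1)E^2$ for the discrepancy $a$ of $E$; so $a=-1$ and $X_f$ is not klt. For $d=3$ the situation changes in two ways. The vertex of the cone over a cubic surface is mild enough, and the cubic surface may have isolated singular points without destroying normality. Such a point produces a curve of singularities of $X_f$, of codimension two, with the singularity of the surface as transversal slice. We choose a cubic surface with a singular point that no toric variety can have as a transversal slice.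

\begin{proposition}\label{prop:X1}
Let $d\ge3$ and $f=x_0x_1^2+x_2^3+x_3^3$. Then $X_1=X_f$ is normal and klt, and $\mathbb P^d\rightsquigarrow X_1$ is a non-trivial $\mathbb Q$-Gorenstein klt degeneration. The chart $x_0\ne0$ of $X_1$ is $V_4\times\mathbb C^{d-2}$, where $V_4=\{x_1^2+x_2^3+x_3^3=0\}\subset\mathbb C^3$.
\end{proposition}

The surface $V_4$ is the Du Val singularity $D_4$ (see Section~\ref{sec:types}); it is normal and canonical, and singular only at the origin.

\begin{proof}
The polynomial $f$ is irreducible, being linear in $x_0$ with coprime coefficients $x_1^2$ and $x_2^3+x_3^3$. Its partial derivatives $x_1^2$, $2x_0x_1$, $3x_2^2$, $3x_3^2$ vanish simultaneously exactly on $x_1=x_2=x_3=0$. So the cubic surface $\Sigma=\{f=0\}\subset\mathbb P^3$ is singular only at $[1:0:0:0]$, and its chart $x_0=1$ is $V_4$. In particular $\Sigma$ is canonical. We use below that the product of a canonical variety with a smooth variety is canonical, as one sees by taking the product of a resolution with the smooth factor.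

\emph{The affine cone $\widehat\Sigma=\{f=0\}\subset\mathbb C^4$ is canonical.} It is a hypersurface of dimension $3$ singular along a line, hence normal by Serre's criterion. Let $\mu\colon Y\to\mathbb C^4$ be the blowup of the origin, $E$ the exceptional divisor and $\Sigma'$ the strict transform of $\widehat\Sigma$. Then $\Sigma'$ is the total space of $\mathcal O_\Sigma(-1)$, locally an open subset of $\Sigma$ times $\mathbb C$, hence canonical. From $K_Y=\mu^*K_{\mathbb C^4}+3E$ and $\Sigma'=\mu^*\widehat\Sigma-3E$, adjunction gives $K_{\Sigma'}=\mu^*K_{\widehat\Sigma}+(3-3)E|_{\Sigma'}=\mu^*K_{\widehat\Sigma}$. So every divisor has the same discrepancy over $\widehat\Sigma$ as over $\Sigma'$, and this is $\ge0$.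

\emph{The charts of $X_1$.} On $x_i\neq0$, $X_1$ is $\{f|_{x_i=1}=0\}\times\mathbb C_u$. For $i=0$ this is $V_4\times\mathbb C^{d-3}\times\mathbb C_u$, the middle factor having coordinates $x_4,\dots,x_d$. For $i=1,2,3$ it is smooth: at a singular point the partial derivatives of $f$ other than $\partial_if$ vanish, and then $\partial_if$ vanishes too by Euler's formula $\sum x_j\partial_jf=3f=0$, which forces $x_i=0$. For $i\ge4$ it is $\widehat\Sigma\times\mathbb C^{d-4}\times\mathbb C_u$. All these are canonical. On $u\ne0$, since $f$ is $\mu_3$-invariant and taking invariants is exact, $X_1$ is the quotient of $\{f=0\}=\widehat\Sigma\times\mathbb C^{d-3}\subset\mathbb C^{d+1}$ by $\mu_3$, which acts freely outside the origin. The quotient is normal, and klt by (F1).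

Lemma~\ref{lem:cone} now gives the degeneration, which is non-trivial because $X_1$ is singular.
\end{proof}

\section{Finiteness}\label{sec:finite}

\subsection{The limit is again Fano of Picard rank one}

In Example~\ref{ex:Hirz} the Fano property is lost at the first step: on $\mathbb F_2$ the curve $E$ with $E^2=-2$ has $K\cdot E=0$. With Picard rank one this cannot happen, because $-K$ is then proportional to a relatively ample class on the generic fiber, and a proportionality on the generic fiber extends over an irreducible special fiber.

\begin{lemma}\label{lem:dvr}
Let $R$ be an excellent discrete valuation ring with parameter $t$, and $\mathcal Y\to\operatorname{Spec}R$ a flat projective morphism with normal integral special fiber $Y_0$ and geometrically integral generic fiber. A line bundle $M$ on $\mathcal Y$ that is trivial on the generic fiber is trivial.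
\end{lemma}

\begin{proof}
By (F5), $\mathcal Y$ is normal at its closed points, hence normal. The $R$-module $H^0(\mathcal Y,M)$ is finite and torsion-free, and its rank is $h^0$ of the structure sheaf of the generic fiber, which is $1$. Let $\sigma$ be a generator. On the generic fiber $\sigma$ is a non-zero constant multiple of a trivializing section, so $\operatorname{div}\sigma=kY_0=k\operatorname{div}(t)$ with $k\ge0$. If $k\ge1$, then $\sigma/t$ has effective divisor, hence is a regular section by normality, which contradicts $H^0(\mathcal Y,M)=R\sigma$. So $k=0$ and $\sigma$ vanishes nowhere.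
\end{proof}

\begin{lemma}\label{lem:fano}
Let $X\rightsquigarrow X_0$ be a $\mathbb Q$-Gorenstein klt degeneration. If $X$ is klt Fano with $\operatorname{rk}\operatorname{Pic}X=1$, then so is $X_0$.
\end{lemma}

\begin{proof}
\emph{Field extensions do not change $\operatorname{Pic}X$.} The Picard scheme of $X$ is a group scheme locally of finite type over $\mathbb C$ with tangent space $H^1(X,\mathcal O_X)$ at the origin, and this vanishes by (F4). So it is a disjoint union of copies of $\operatorname{Spec}\mathbb C$, and it has the same points over every algebraically closed field $\bar K\supset\mathbb C$. Thus for any field $K\supset\mathbb C$ the composite $\operatorname{Pic}X\to\operatorname{Pic}X_K\to\operatorname{Pic}X_{\bar K}$ is bijective. The second map is injective, since a line bundle $L$ on the integral projective scheme $X_K$ is trivial if and only if $L$ and $L^{-1}$ both have non-zero sections, a condition unchanged by field extension. Hence $\operatorname{Pic}X_K=\operatorname{Pic}X$ has rank one.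

\emph{$X_0$ is Fano.} Take a model $p\colon\mathcal X\to C$, a $p$-ample line bundle $A$, and $m>0$ such that $M=\omega_{\mathcal X/C}^{[-m]}$ is invertible. The generic fiber of $p$ is $X_K$ with $K=\mathbb C(C)$, and on it $M$ is the pullback of $\omega_X^{[-m]}$. So $A$ and $M$ are both ample on $X_K$. Their classes in the one-dimensional space $\operatorname{Pic}(X_K)\otimes\mathbb Q$ are proportional, with a positive factor because both have positive degree on any curve. Thus $A^{a}\cong M^b$ on $X_K$ for some $a,b>0$. By Lemma~\ref{lem:dvr} this holds over $\operatorname{Spec}\mathcal O_{C,0}$, so $M|_{X_0}$ is ample, and $M|_{X_0}\cong\omega_{X_0}^{[-m]}$ by Lemma~\ref{lem:restrict}.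

\emph{$X_0$ has Picard rank one.} Let $L$ be a line bundle on $X_0$, and let $X_{(k)}\subset\mathcal X$ be defined by $t^{k+1}$. By flatness there are exact sequences $0\to\mathcal O_{X_0}\to\mathcal O^*_{X_{(k+1)}}\to\mathcal O^*_{X_{(k)}}\to1$, where the first map is $g\mapsto1+t^{k+1}g$. Since $H^2(X_0,\mathcal O_{X_0})=0$ by (F4), $L$ extends successively to all $X_{(k)}$, and by Grothendieck's existence theorem to a line bundle $\widehat L$ on $\mathcal X\times_C\operatorname{Spec}\mathbb C[[t]]$. The generic fiber is $X_{\mathbb C((t))}$, so there $\widehat L^{a}\cong A^{b}$ for some $a>0$, $b\in\mathbb Z$. Lemma~\ref{lem:dvr} gives $L^a\cong A^b|_{X_0}$. Hence $\operatorname{Pic}(X_0)\otimes\mathbb Q$ is spanned by the ample class $A|_{X_0}$.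
\end{proof}

This is the only place where the Picard rank is used.

\subsection{One number is constant, another grows}

Let $X$ be a klt Fano variety. Automorphisms preserve the smooth locus $X_{\mathrm{reg}}$ and act on differential forms, so they act linearly on $H^0(X,\omega_X^{[-m]})=H^0(X_{\mathrm{reg}},\omega^{-m})$ for every $m$. If $\omega_X^{[-m]}$ is a very ample line bundle and $X\subset\mathbb P^r$ is embedded by all its sections, then every automorphism of $X$ is induced by an element of $PGL_{r+1}$, and by only one, since $X$ is irreducible and spans $\mathbb P^r$. Thus $\operatorname{Aut}(X)$ is the stabilizer of $X$ in $PGL_{r+1}$, a linear algebraic group, and the spaces $H^0(X,\omega_X^{[-m]})$ are algebraic representations of it.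

\begin{lemma}\label{lem:two}
Let $X\rightsquigarrow X_0$ be a $\mathbb Q$-Gorenstein klt degeneration with $X$ and $X_0$ klt Fano.
\begin{itemize}
\item[(a)] $h^0(X_0,\omega_{X_0}^{[-m]})=h^0(X,\omega_X^{[-m]})$ for all $m\ge0$.
\item[(b)] If $X_0\not\cong X$, then $\dim\operatorname{Aut}(X_0)>\dim\operatorname{Aut}(X)$.
\end{itemize}
\end{lemma}

\begin{proof}
Take a model $p\colon\mathcal X\to C$.

(a) By Lemma~\ref{lem:restrict} and the constancy of the Euler characteristic in flat families, $\chi(\omega_{X_0}^{[-m]})=\chi(\omega_X^{[-m]})$. By (F4) both sides equal $h^0$.

(b) Choose $m>0$ such that $L=\omega_{\mathcal X/C}^{[-m]}$ is invertible and both $\omega_X^{[-m]}$ and $\omega_{X_0}^{[-m]}$ are very ample. The restriction of $L$ to each fiber is very ample without higher cohomology, so $p_*L$ is locally free and commutes with base change. After shrinking $C$, a frame of $p_*L$ defines a morphism $\mathcal X\to\mathbb P^r\times C$ that embeds each fiber by its complete linear system $|-mK|$; it is a closed immersion by \cite[4.6.7]{EGA3}. Let $h\colon C\to\operatorname{Hilb}(\mathbb P^r)$ be the classifying morphism. For $t\ne0$ the points $h(t)$ are images of $X$ under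 $|-mK_X|$ in various bases, so they lie in a single orbit $O$ of $PGL_{r+1}$. The point $h(0)$ lies in $\overline O$ by continuity, and not in $O$ because $X_0\not\cong X$. Orbits are open in their closures, so $\overline O\setminus O$ is a closed invariant set of dimension $<\dim O$, and it contains the orbit of $h(0)$. The stabilizers of $h(0)$ and $h(t)$ are $\operatorname{Aut}(X_0)$ and $\operatorname{Aut}(X)$, and a smaller orbit has a larger stabilizer.
\end{proof}

In Example~\ref{ex:P114}, for $m=1$, both sides of (a) equal $10$: on $\mathbb P(1,1,4)$ we have $-K=\mathcal O(6)$, and there are $7$ monomials of degree $6$ in $a,b$ and $3$ of the form $c\cdot(\text{degree }2)$. As for (b), the substitutions $(a,b)\mapsto g(a,b)$, $c\mapsto\lambda c+q_4(a,b)$ with $g\in GL_2$ and $q_4$ a quartic form depend on $4+1+5$ parameters, and only the one-parameter group $(\lambda a,\lambda b,\lambda^4c)$ acts trivially. This gives a group of dimension $9>8=\dim\operatorname{Aut}(\mathbb P^2)$.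

\subsection{Complements bound the automorphism group}

Lemma~\ref{lem:two}(b) alone does not end an iteration. The integer $m$ in its proof is a multiple of the Cartier index of $K_{X_0}$, and nothing so far bounds that index along an iteration, so the groups $\operatorname{Aut}(X_i)$ sit in projective linear groups of possibly growing size. We need one fixed $n$ such that $H^0(\omega^{[-n]})$, whose dimension is constant by Lemma~\ref{lem:two}(a), detects most automorphisms. The system $|-nK|$ need not be birational, so the representation on $H^0(\omega^{[-n]})$ may have a large kernel. What controls the kernel is a single member of $|-nK|$ with mild singularities.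

\begin{theorem}[{\cite[Thm.~1.7]{B}, with zero boundary}]\label{thm:birkar}
For each $d$ there is an integer $n_d\ge1$ such that every klt Fano variety $X$ of dimension $d$ has a $\mathbb Q$-divisor $B\ge0$ with $(X,B)$ lc and $n_d(K_X+B)\sim0$.
\end{theorem}

Such a $B$ is called a \emph{complement}: $n_dB$ is the divisor of a section $\tau\ne0$ of $\omega_X^{[-n_d]}$. The mechanism is already visible on $X=\mathbb P^1$ with coordinate $z$. The multiplicative group fixes the vector field $\tau=z\,\partial_z$, whose divisor $B=0+\infty$ is lc. The additive group $z\mapsto z+a$ fixes only the multiples of $\tau=\partial_z^{\otimes n}$ in $H^0(\omega^{-n})$. The dual form $(dz)^{\otimes n}$ has a pole of order $2n$ at $\infty$, so $B=2\cdot\infty$, which is not lc. In any dimension, an additive group fixing $\tau$ produces the same double pole at infinity of its general orbits.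

\begin{lemma}\label{lem:bound}
Let $X$ be a klt Fano variety of dimension $d$, $n=n_d$, and $N=h^0(X,\omega_X^{[-n]})$. Then $\dim\operatorname{Aut}(X)\le N^2-1+d$.
\end{lemma}

\begin{proof}
Let $B$ and $\tau$ be as above, and let $G_1$ be the kernel of $\operatorname{Aut}(X)\to PGL(H^0(X,\omega_X^{[-n]}))$. It acts by scalars, so it preserves the line $\mathbb C\tau$. It suffices to show $\dim G_1\le d$.

\emph{Claim: $G_1$ contains no subgroup isomorphic to $\mathbb G_a$.} Suppose that it does. As $\mathbb G_a$ has no non-trivial character, it fixes $\tau$. So the rational $n$-canonical form $\theta=\tau^{-1}$ is $\mathbb G_a$-invariant. Its divisor on $X$ is $-nB$, which means that $\theta$ generates $\mathcal O_X(n(K_X+B))$ everywhere.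

We first straighten the action on an open set. Choose $m$ with $\omega_X^{[-m]}$ very ample. A unipotent group has a non-zero fixed vector in every non-zero representation, so there is an invariant section $\ell\ne0$, and $X_\ell=\{\ell\ne0\}$ is an invariant affine open set. The action on functions is $g\mapsto\exp(a\delta)g$ for a locally nilpotent derivation $\delta$ of $\mathbb C[X_\ell]$, and $\delta\ne0$ since the action on the dense set $X_\ell$ is not trivial. Take $g$ with $\delta g\neq0$, let $k\ge1$ be maximal with $c=\delta^kg\ne0$, and put $\beta=\delta^{k-1}g$. Then $\delta\beta=c$ and $\delta c=0$. On the invariant open set $X'=\{c\ne0\}\subset X_\ell$ the function $z=\beta/c$ satisfies $\delta z=1$, that is, $z(a\cdot x)=z(x)+a$. With $S=z^{-1}(0)$, the morphism $S\times\mathbb A^1\to X'$, $(s,a)\mapsto a\cdot s$, has the inverse $x\mapsto((-z(x))\cdot x,\,z(x))$. So $X'\cong S\times\mathbb A^1$ with $S$ an affine variety, and $\mathbb G_a$ acts by translation of $z$. Shrink $S$ so that it is smooth and carries a nowhere vanishing top form $ds$.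

Write $\theta=h\cdot(ds\wedge dz)^{\otimes n}$ with $h\in\mathbb C(S)(z)^*$. The form $ds\wedge dz$ is invariant, hence so is $h$. The zeros and poles of $h$, as a rational function of $z$ over the algebraic closure of $\mathbb C(S)$, form a finite set stable under all translations by complex numbers; this set is empty, so $h\in\mathbb C(S)^*$. Let $E=S\times\{\infty\}\subset S\times\mathbb P^1$. Since $X$ is proper and birational to $S\times\mathbb P^1$, the birational map $S\times\mathbb P^1\dashrightarrow X$ is defined near the generic point of $E$, so $E$ is a divisor over $X$. With $w=1/z$ we have $dz=-w^{-2}dw$, and $h$ has order $0$ along $E$. So $\operatorname{ord}_E(\theta)=-2n$, and \eqref{eq:discrep} gives $a(E,X,B)=-2<-1$. This contradicts that $(X,B)$ is lc, and proves the claim.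

In characteristic zero a unipotent element $\exp(\nu)\neq1$ of a linear algebraic group generates the subgroup $\{\exp(a\nu)\}\cong\mathbb G_a$ as its Zariski closure. So by the claim and the Jordan decomposition all elements of the identity component $G_1^0$ are semisimple, and a connected linear algebraic group with this property is a torus. Embed $X\subset\mathbb P^r$ by $|-mK_X|$ in coordinates that diagonalize $G_1^0$. On the dense open subset of $X$ where all coordinates are non-zero, all points have the same stabilizer $H\subset G_1^0$. Then $H$ acts trivially on $X$, so $H=1$, and the orbits there have dimension $\dim G_1^0$. Hence $\dim G_1\le d$, and $\dim\operatorname{Aut}(X)\le\dim PGL_N+d$.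
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=n_d$ be as in Theorem~\ref{thm:birkar}, and let $X=X_0\rightsquigarrow X_1\rightsquigarrow\dots\rightsquigarrow X_\ell$ be the first $\ell$ steps of an iteration. By Lemma~\ref{lem:fano} and induction, all $X_i$ are klt Fano of dimension $d$ and Picard rank one. By Lemma~\ref{lem:two}, $h^0(X_\ell,\omega_{X_\ell}^{[-n]})=N$ and $\dim\operatorname{Aut}(X_\ell)\ge\dim\operatorname{Aut}(X)+\ell$. Lemma~\ref{lem:bound} applied to $X_\ell$ gives $\ell\le N^2-1+d-\dim\operatorname{Aut}(X)$. For $\mathbb P^3$ we have $N=h^0(\mathcal O(4n))=\binom{4n+3}3$ and $\dim\operatorname{Aut}=\dim PGL_4=15$, so the bound is $N^2-1+3-15=N^2-13$. Finally, an iteration whose last term is not maximal can be prolonged by one step, and this can happen only finitely many times.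
\end{proof}

\section{Transversal singularities in codimension two}\label{sec:types}

We now look for an obstruction to being toric that degeneration cannot remove. Singularities get worse in the limit, so we look for it among singularities; and in codimension two klt singularities are completely explicit. In this section and the next, germs are germs of complex spaces.

\subsection{Quotient surface germs and their index-one covers}

A \emph{reflection} is a linear map of finite order whose fixed space is a hyperplane. By the Chevalley--Shephard--Todd theorem, for a finite group $G\subset GL_k$ the germ $(\mathbb C^k/G,0)$ is smooth if and only if $G$ is generated by reflections. A \emph{quotient surface germ} is a germ $V=(\mathbb C^2/G,0)$ with $G\subset GL_2$ finite and without reflections. Then $G$ acts freely on $\mathbb C^2\setminus0$.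

For $G\subset SL_2$ the germ $V$ is smooth or Du Val, and is one of the hypersurface germs
\[
\begin{array}{ll}
A_k\ (k\ge0):\ x_1x_2+x_3^{k+1}=0, & E_6:\ x_1^2+x_2^3+x_3^4=0,\\[2pt]
D_k\ (k\ge4):\ x_1^2+x_2^2x_3+x_3^{k-1}=0,\qquad & E_7:\ x_1^2+x_2^3+x_2x_3^3=0,\\[2pt]
& E_8:\ x_1^2+x_2^3+x_3^5=0,
\end{array}
\]
where $A_0$ stands for a smooth point. Type $A$ occurs exactly for cyclic $G$. These germs are canonical, since by Hartogs' theorem and the classical list their minimal resolutions have only $(-2)$-curves as exceptional curves, of discrepancy $0$. The surface $V_4$ of Proposition~\ref{prop:X1} is $D_4$, because the binary cubics $x_2^3+x_3^3$ and $x_2^2x_3+x_3^3$ both have three distinct linear factors and so differ by a linear change of coordinates.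

One number separates type $A$ from types $D$ and $E$. Let $\{F=0\}\subset(\mathbb C^3,0)$ be a singular germ, so that $F\in\mathfrak m^2$, and let $\mathfrak n$ be the maximal ideal of $\mathbb C\{x\}/(F)$. Then $\mathfrak n/\mathfrak n^2=\mathfrak m/\mathfrak m^2$ and $\mathfrak n^2/\mathfrak n^3=\mathfrak m^2/(\mathfrak m^3+(F))$, so the kernel of $\operatorname{Sym}^2(\mathfrak n/\mathfrak n^2)\to\mathfrak n^2/\mathfrak n^3$ is spanned by the quadratic part of $F$. Hence the rank of the Hessian of $F$ at $0$ depends only on the germ. It is $\ge2$ for $A_k$ with $k\ge1$, and it is $1$ for types $D$ and $E$.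

A general quotient surface germ is reduced to a Du Val germ by a cyclic cover that is defined intrinsically through the canonical sheaf.

\begin{lemma}\label{lem:index}
Let $V=(\mathbb C^2/G,0)$ be a quotient surface germ, $G'=G\cap SL_2$ and $r_0=[G:G']$. Then $\omega_V^{[i]}$ is free if and only if $r_0\mid i$. If $r$ is a positive multiple of $r_0$ and $\vartheta$ is any generator of $\omega_V^{[r]}$, the cyclic cover \eqref{eq:cover} defined by $D=K_V$, $r$, $\vartheta$ is the disjoint union of $r/r_0$ copies of $(\mathbb C^2/G',0)$.
\end{lemma}

\begin{proof}
Let $\eta=dx\wedge dy$ and $R_i=\{h\in\mathbb C\{x,y\}: g^*h=\det(g)^{-i}h\text{ for all }g\in G\}$. The image $\det G$ is cyclic of order $r_0$, so $R_i$ depends only on $i$ modulo $r_0$, and $\mathbb C\{x,y\}^{G'}=\bigoplus_{i=0}^{r_0-1}R_i$ is the eigenspace decomposition under $G/G'$. Since $\mathbb C^2\setminus0\to V\setminus0$ is \'etale, sections of $\omega_V^{[i]}$ are invariant forms on a punctured neighborhood of $0\in\mathbb C^2$, and these extend over $0$ by Hartogs' theorem. Thus $\omega_V^{[i]}=R_i\eta^i$, compatibly with multiplication. A section $h\eta^i$ is a generator if and only if it vanishes nowhere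 on $V\setminus0$, that is, $h(0)\neq0$. Evaluating $g^*h=\det(g)^{-i}h$ at $0$ then gives $\det(g)^i=1$ for all $g$; conversely, if $r_0\mid i$ then $\eta^i$ is a generator.

Write $\vartheta=\epsilon\eta^r$ with $\epsilon$ a unit of $R_0=\mathcal O_V$. It has an $r$-th root $\epsilon_1\in R_0$, and with $\eta_1=\epsilon_1\eta$ the algebra of the cover is $\mathcal A=\bigoplus_{i\in\mathbb Z}R_i\eta_1^i/(\eta_1^r-1)$. The element $\sigma=\eta_1^{r_0}$ lies in $\mathcal A$ and satisfies $\sigma^{r/r_0}=1$. By the Chinese remainder theorem $\mathcal A=\prod_\zeta\mathcal A/(\sigma-\zeta)$, the product being over the $(r/r_0)$-th roots of unity $\zeta$. Each factor is $\bigoplus_{i=0}^{r_0-1}R_i\eta_1^i$ with $\eta_1^{r_0}=\zeta$, and substituting for $\eta_1$ a complex number with $r_0$-th power $\zeta$ identifies it with $\mathbb C\{x,y\}^{G'}$.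
\end{proof}

The case $r=r_0$ shows that $(\mathbb C^2/G',0)$ depends only on the germ $V$. It is the \emph{index-one cover} of $V$, and it is of type $A$, $D$ or $E$.

\subsection{The transversal type}

\begin{lemma}[Slicing]\label{lem:slice}
Let $(V,0)$ be a germ, $(Y,w)=(V,0)\times(\mathbb C^k,0)$, and let $y_1,\dots,y_k$ be holomorphic functions on $Y$, vanishing at $w$, whose restrictions to $0\times\mathbb C^k$ are local coordinates. Then $(\{y=0\},w)\cong(V,0)$.
\end{lemma}

\begin{proof}
Embed $V\subset\mathbb C^M$ with coordinates $v$, let $s$ be the coordinates on $\mathbb C^k$, and extend $y$ to $\mathbb C^M\times\mathbb C^k$. The matrix $\partial y/\partial s$ is invertible at the origin, so $(v,s)\mapsto(v,y(v,s))$ is a local biholomorphism. It and its inverse preserve $v$, so it restricts to an automorphism of $V\times\mathbb C^k$, which takes $\{y=0\}$ to $V\times0$.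
\end{proof}

\begin{theorem}[{\cite[Prop.~9.3]{GKKP}}]\label{thm:gkkp}
A klt variety $X$ has analytically quotient singularities outside a closed subset $T$ of codimension $\ge3$.
\end{theorem}

Let $X$ be a klt variety of dimension $d$ and $Z$ an irreducible component of $\operatorname{Sing}X$ of codimension two in $X$. Let $Z'\subset Z$ be the set of points $z$ for which there are a singular quotient surface germ $V$ and an isomorphism
\begin{equation}\label{eq:product}
(X,z)\cong(V,0)\times(\mathbb C^{d-2},0)\quad\text{such that }\ \operatorname{Sing}X=Z=0\times\mathbb C^{d-2}\ \text{ near }z.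
\end{equation}

\begin{lemma}\label{lem:type}
The set $Z'$ is open and dense in $Z$ in the classical topology, and the germ $V$ in \eqref{eq:product} is, up to isomorphism, the same for all $z\in Z'$.
\end{lemma}

\begin{proof}
\emph{Openness, uniqueness at a point, local constancy.} An isomorphism \eqref{eq:product} at $z$ holds on a neighborhood, and by translation in $\mathbb C^{d-2}$ it gives an isomorphism \eqref{eq:product} with the same $V$ at all nearby points of $Z$. So $Z'$ is open, and it lies in the smooth locus $Z_{\mathrm{reg}}$. If $(X,z)\cong V_1\times\mathbb C^{d-2}\cong V_2\times\mathbb C^{d-2}$ are two such descriptions, let $y$ be the coordinates of $\mathbb C^{d-2}$ in the first. They restrict to coordinates on $Z$, so Lemma~\ref{lem:slice} applied to the second description gives $V_1=\{y=0\}\cong V_2$. Hence the type is a well-defined, locally constant function on $Z'$.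

\emph{Near a point $z\in Z\setminus T$, the set $Z\setminus Z'$ lies in an analytic set of dimension $\le d-3$.} Write $(X,z)\cong(\mathbb C^d/G,0)$ with $G$ finite and linear. We may assume that $G$ has no reflections. Indeed, let $G_r$ be the normal subgroup generated by them. Then $\mathbb C^d/G_r$ is smooth at $0$, the action of the finite group $G/G_r$ on it can be linearized, and an element $gG_r$ fixing a divisor pointwise has a representative fixing a divisor of $\mathbb C^d$ pointwise, so that $g\in G_r$. At the image of a point $x\in\mathbb C^d$ with stabilizer $H$ the quotient is $(\mathbb C^d,x)/H$, which is singular exactly when $H\ne1$. So the singular locus is the image of $\bigcup_{g\ne1}\operatorname{Fix}(g)$, a finite union of linear subspaces of codimension $\ge2$, and near $z$ the set $Z$, of pure dimension $d-2$, is the image of a union of such subspaces $\Phi$ of codimension exactly $2$. Let $x\in\Phi$ lie outside the finitely many proper subspaces $\Phi\cap\operatorname{Fix}(g)$ with $\operatorname{Fix}(g)\not\supset\Phi$. Then the stabilizer $H$ of $x$ is non-trivial and fixes $\Phi$ pointwise. Choosing an $H$-invariant complement $\mathbb C^2$ of $\Phi$,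 we find that the quotient near the image of $x$ is $(\mathbb C^2/H)\times\Phi$, where $H$ acts on $\mathbb C^2$ faithfully and without reflections. Its singular locus is the manifold $0\times\Phi$, which contains $Z$ and has the same dimension, so equals $Z$ locally. Thus the image of $x$ lies in $Z'$, and $Z\setminus Z'$ is contained in the image of the excluded subspaces under a finite map.

\emph{Density and connectedness.} Since $\dim(T\cap Z)\le d-3$, the set $M=Z_{\mathrm{reg}}\setminus T$ is a smooth irreducible variety, hence a connected manifold, dense in $Z$. Every point of $M$ has a connected neighborhood $W$ and a proper analytic subset $A_W\subset W$ containing $W\setminus Z'$. As $W\setminus A_W$ is connected and dense in $W$, so is $W\cap Z'$. Thus $M\cap Z'$ is dense in $M$. If it were a disjoint union of two non-empty open sets, their closures would cover the connected space $M$ and so share a point, whose connected set $W\cap Z'$ would meet both; this is impossible. So $M\cap Z'$ is connected and dense in $Z$, and therefore $Z'$ is dense and connected. A locally constant function on $Z'$ is constant.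
\end{proof}

\begin{definition}\label{def:DE}
The germ $V$ of Lemma~\ref{lem:type} is the \emph{transversal type} of $X$ along $Z$. A klt variety $X$ \emph{has property} (DE) if, for some codimension-two component $Z$ of $\operatorname{Sing}X$, the index-one cover of the transversal type along $Z$ is of type $D$ or $E$.
\end{definition}

\begin{lemma}\label{lem:toric}
A klt toric variety does not have property \textup{(DE)}. The variety $X_1$ of Theorem~\ref{thm:B} has property \textup{(DE)}.
\end{lemma}

\begin{proof}
Let $X$ be toric of dimension $d$. A component $Z$ of $\operatorname{Sing}X$ is closed, irreducible and invariant under the torus, which has finitely many orbits; so $Z$ is an orbit closure. If it has codimension two, the orbit corresponds to a two-dimensional cone, and the affine chart of that cone is $V\times(\mathbb C^*)^{d-2}$ with $V$ the affine toric surface of the cone, in which the orbit is $0\times(\mathbb C^*)^{d-2}$. Such a surface is $\mathbb C^2/G$ with $G$ cyclic and without reflections. Then $G\cap SL_2$ is cyclic and the index-one cover is of type $A$.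

In $X_1$ let $Z=\{x_1=x_2=x_3=0\}$, a weighted projective space with coordinates $x_0,x_4,\dots,x_d,u$, of dimension $d-2$. By Proposition~\ref{prop:X1} the chart $x_0\neq0$ is $V_4\times\mathbb C^{d-2}$, with singular locus $0\times\mathbb C^{d-2}=Z\cap\{x_0\ne0\}$. So $Z$ is a codimension-two component of $\operatorname{Sing}X_1$ of transversal type $D_4=\mathbb C^2/G$ with $G\subset SL_2$, which is its own index-one cover.
\end{proof}

\section{Persistence of property (DE)}\label{sec:persist}

The heart of the matter is the case of surfaces with Du Val singularities: a point of type $D$ or $E$ cannot specialize to a point of type $A$, because the rank of the Hessian can only drop in the limit.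

\begin{lemma}\label{lem:open}
Let $\rho\colon W\to\mathcal B$ be a holomorphic map from a complex space to a complex manifold, flat at $w_0\in W$, and suppose that the germ at $w_0$ of the fiber through $w_0$ is of type $A_k$, $k\ge0$. Then $w_0$ has a neighborhood $W'$ such that for no $w\in W'$ the germ at $w$ of the fiber through $w$ is of type $D$ or $E$.
\end{lemma}

\begin{proof}
Let $\rho(w_0)=0$, let $\mathfrak m$ be the maximal ideal of $\mathcal O_{\mathcal B,0}$, and write $\mathcal O_{W,w_0}/\mathfrak m\mathcal O_{W,w_0}=\mathbb C\{x_1,x_2,x_3\}/(F_0)$ with $F_0=x_1x_2+x_3^{k+1}$. We first show that $W$ is a family of hypersurfaces. Lifting the $x_i$ gives a homomorphism $\psi\colon P=\mathcal O_{\mathbb C^3\times\mathcal B,0}\to\mathcal O_{W,w_0}$ over $\mathcal O_{\mathcal B,0}$. The maximal ideal of $P$ generates that of $\mathcal O_{W,w_0}$, so $\psi$ is finite by the finiteness theorem for analytic algebras, and surjective by Nakayama's lemma. Let $I$ be its kernel. By flatness the sequence $0\to I\to P\to\mathcal O_{W,w_0}\to0$ stays exact modulo $\mathfrak m$, so $I/\mathfrak mI=(F_0)\subset\mathbb C\{x\}$. If $F\in I$ lifts $F_0$, then $I=(F)+\mathfrak mI$, and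 $I=(F)$ by Nakayama's lemma. Thus a neighborhood of $w_0$ is $\{F(x,b)=0\}\subset\mathbb C^3\times\mathcal B$ over $\mathcal B$, with $F(\cdot,0)=F_0$.

The determinant of $(\partial^2F/\partial x_i\partial x_j)_{i,j=1,2}$ is $-1$ at $w_0$, hence non-zero on a neighborhood $W'$. For $w=(x,b)\in W'$ the fiber germ $\{F(\cdot,b)=0\}$ at $x$ is either smooth or singular with Hessian of rank $\ge2$. In neither case is it of type $D$ or $E$.
\end{proof}

Two things separate Lemma~\ref{lem:open} from what we need. First, the singular locus has positive dimension; we cut it by $d-2$ functions and regard $\mathcal X$ as a family of surfaces over a base of dimension $d-1$. Second, the transversal type of the limit need not be a hypersurface germ; we pass to index-one covers of all the slices at once, which is possible because $K_{\mathcal X}$ is $\mathbb Q$-Cartier. Example~\ref{ex:P114} shows the second point. Near the vertex, $\mathcal X=\{t=x_0x_2-x_1^2\}/\mu_2\cong\mathbb C^3/\pm1$. As in the proof of Lemma~\ref{lem:index}, $\mathcal O_{\mathcal X}\oplus\omega_{\mathcal X}$ is the sum of the even and the odd functions on $\mathbb C^3$, so the cyclic cover with $r=2$ is $\mathbb C^3$, fibered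 by the surfaces $x_0x_2-x_1^2=t$. The central one is $A_1=\mathbb C^2/\mu_2$, the index-one cover of $\mathbb C^2/\mu_4$.

\begin{proposition}\label{prop:persist}
Let $X$ be klt and $X\rightsquigarrow X_0$ a $\mathbb Q$-Gorenstein klt degeneration. If $X$ has property \textup{(DE)}, then so does $X_0$.
\end{proposition}

\begin{proof}
Let $d=\dim X$, and take a model $p\colon\mathcal X\to C$ with $\varphi\colon X\times C^*\cong p^{-1}(C^*)$. Let $Z\subset X$ be as in Definition~\ref{def:DE}, with transversal type $V'$.

\emph{Step 1: the limit of $Z$.} Let $\mathcal Z\subset\mathcal X$ be the closure of $\varphi(Z\times C^*)$. It is irreducible of dimension $d-1$ and proper over $C$, so it surjects onto $C$, and $\mathcal Z\cap X_0$, the zero set of $t$ on $\mathcal Z$, is non-empty of pure dimension $d-2$. The locus where $p$ is not smooth is closed, contains $\varphi(Z\times C^*)$, and meets $X_0$ in $\operatorname{Sing}X_0$ because $p$ is flat. So $\mathcal Z\cap X_0\subset\operatorname{Sing}X_0$, which has dimension $\le d-2$ as $X_0$ is normal. Hence an irreducible component $Z_0$ of $\mathcal Z\cap X_0$ is a codimension-two component of $\operatorname{Sing}X_0$. Let $V$ be the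 transversal type of $X_0$ along $Z_0$ and fix $z\in Z_0'$. Near $z$ we have $X_0\cong V\times\mathbb C^{d-2}$ and, from $Z_0\subset\mathcal Z\cap X_0\subset\operatorname{Sing}X_0=Z_0$,
\[
\mathcal Z\cap X_0=0\times\mathbb C^{d-2}\quad\text{as sets.}
\]
Suppose, for a contradiction, that the index-one cover of $V$ is of type $A_k$, $k\geq0$.

\emph{Step 2: slicing.} Extend the coordinates of $\mathbb C^{d-2}$ to holomorphic functions $y=(y_1,\dots,y_{d-2})$ on an analytic neighborhood $U$ of $z$ in $\mathcal X$ lying over a coordinate disk of $C$, and put
\[
\pi=(y,t)\colon U\to\mathcal B=\mathbb C^{d-1},\qquad U_b=\pi^{-1}(b).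
\]
Then $(U_0,z)=V$, and $z$ is an isolated point of the fiber of $\pi|_{\mathcal Z\cap U}$ over $0$. The dimension at $w$ of the fiber through $w$ is an upper semicontinuous function of $w$. So after shrinking $U$:
\begin{itemize}
\item[(i)] every fiber of $\pi$ has dimension $\le2$ at each point, hence exactly $2=(d+1)-(d-1)$, since it is cut out by $d-1$ equations;
\item[(ii)] the fibers of $\pi|_{\mathcal Z\cap U}$ are discrete;
\item[(iii)] for some $r\ge1$ the sheaf $\omega_U^{[r]}$ is generated by a section $\vartheta$.
\end{itemize}
These properties survive further shrinking.

\emph{Step 3: the simultaneous cover.} Let $q\colon\widetilde U\to U$ be the cyclic cover \eqref{eq:cover} defined by $K_U$, $r$, $\vartheta$, and $\widetilde U_b$ the fiber of $\pi\circ q$ over $b$. The sheaves $\omega_U^{[i]}$ are analytifications of the sheaves $\omega_{\mathcal X}^{[i]}$, which are MCM by Lemma~\ref{lem:CM}. By (i) and Lemma~\ref{lem:depth}(a), each $\omega_U^{[i]}$ is flat over $\mathcal B$ and has MCM restriction to every $U_b$. In particular $\pi$ and $\pi\circ q$ are flat. We claim: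
\begin{itemize}
\item[($\ast$)] If $w\in U$, $b=\pi(w)$, and $(U_b,w)$ is a quotient surface germ, then $q^{-1}(w)$ is non-empty and the germ of $\widetilde U_b$ at each of its points is the index-one cover of $(U_b,w)$.
\end{itemize}
Indeed, at points of $U_b\setminus w$ near $w$ the flat map $\pi$ has smooth fiber, so $U$ is smooth and $\pi$ is a submersion there. Dividing by $dy_1\wedge\dots\wedge dy_{d-2}\wedge dt$ identifies $\omega_U|_{U_b}$ with $\omega_{U_b}$, and hence all tensor powers, compatibly with multiplication. By Lemma~\ref{lem:depth}(b) these identifications extend to isomorphisms $\omega_U^{[i]}|_{U_b}\cong\omega_{U_b}^{[i]}$ near $w$, still compatible with multiplication because the sheaves are torsion-free. The section $\vartheta$ restricts to a generator of $\omega_{U_b}^{[r]}$. So near $q^{-1}(w)$ the space $\widetilde U_b$, which is the spectrum of $\bigoplus_{i<r}\omega_U^{[i]}|_{U_b}$, is a cyclic cover of $(U_b,w)$ as in Lemma~\ref{lem:index}, and ($\ast$) follows from that lemma.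

\emph{Step 4: no $D$ or $E$ near $z$.} By ($\ast$) for $w=z$, the germ of $\widetilde U_0$ at each of the finitely many points of $q^{-1}(z)$ is of type $A_k$. Lemma~\ref{lem:open} gives an open set $W'\supset q^{-1}(z)$ such that no fiber germ of $\pi\circ q$ at a point of $W'$ is of type $D$ or $E$. As $q$ is finite, hence closed, $U_1=U\setminus q(\widetilde U\setminus W')$ is an open neighborhood of $z$ with $q^{-1}(U_1)\subset W'$.

\emph{Step 5: a slice of type $V'$ near $z$.} By Lemma~\ref{lem:type}, $\varphi(Z'\times C^*)$ is open and dense in $\varphi(Z\times C^*)$, which is Zariski open in the variety $\mathcal Z$ and so dense in the classical topology. Hence $M=\varphi(Z'\times C^*)\cap U_1$ is a non-empty manifold of dimension $d-1$. The map $\pi|_M\colon M\to\mathbb C^{d-1}$ has discrete fibers by (ii). If its differential had rank $<d-1$ everywhere, the rank theorem, applied on the open set where the rank is maximal, would give fibers of positive dimension. So there is $w\in M$ at which $\pi|_M$ is a local biholomorphism. Let $\pi(w)=b=(y^0,t_0)$, with $t_0\ne0$. Through $\varphi$ we have $(X_{t_0},w)\cong V'\times\mathbb C^{d-2}$ with $0\times\mathbb C^{d-2}=M\cap X_{t_0}$,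 and $\pi$ maps $M\cap X_{t_0}$ biholomorphically to $\mathbb C^{d-2}\times t_0$ near $w$. Thus $y-y^0$ restricts to local coordinates on $0\times\mathbb C^{d-2}$, and Lemma~\ref{lem:slice} gives $(U_b,w)\cong V'$. By ($\ast$), $\widetilde U_b$ has a germ of type $D$ or $E$ at a point of $q^{-1}(w)\subset W'$. This contradicts Step 4. So the index-one cover of $V$ is of type $D$ or $E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertion is Proposition~\ref{prop:X1}. By Lemma~\ref{lem:toric}, $X_1$ has property (DE). All terms of an iteration starting from $X_1$ are klt, so Proposition~\ref{prop:persist} and induction show that they all have property (DE), and by Lemma~\ref{lem:toric} none of them is toric. By Theorem~\ref{thm:A} applied to $\mathbb P^d$, the iteration $\mathbb P^d\rightsquigarrow X_1$ can be prolonged to an iteration $\mathbb P^d\rightsquigarrow X_1\rightsquigarrow\dots\rightsquigarrow X_\ell$, $\ell\ge1$, with $X_\ell$ maximal, and $X_\ell$ is not toric.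
\end{proof}

\section{Construction of the models}\label{sec:model}

It remains to prove Proposition~\ref{prop:model}. The isomorphisms $\mathcal W_t\cong X$ in a given family are a priori unrelated for different $t$. Their graphs, however, are points of countably many Hilbert schemes, while there are uncountably many $t$; so some irreducible family of graphs dominates the disk, and it trivializes the family after a base change. This yields a family over the ring of convergent power series, which is then spread out over an algebraic base. The point to watch is that an invertible sheaf $\omega^{[m]}$ must be carried through each of these operations.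

\begin{proof}[Proof of Proposition~\ref{prop:model}]
Let $g\colon\mathcal W\to\mathbb D$ be the given family and $d=\dim X$. If the base is an algebraic curve, restrict to a small analytic disk; so let $\mathbb D$ be an analytic disk with coordinate $t$. After shrinking, $\mathcal W\subset\mathbb P^M\times\mathbb D$. By the Grauert--Remmert theorems for projective morphisms, for $k\gg0$ the twist $\mathcal I_{\mathcal W}(k)$ of the ideal sheaf is generated by its direct image, which is coherent. So after shrinking, $\mathcal W$ is defined by finitely many homogeneous polynomials $F_j(x,t)$ of degree $k$ in $x$ with coefficients holomorphic in $t$.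

\emph{Step 1: a holomorphic family of graphs.} Fix a projective embedding of $X$ and let $L=\mathcal O(1,1)$ on $X\times\mathbb P^M$. For a polynomial $P$ let $H_P$ be the Hilbert scheme of subschemes of $X\times\mathbb P^M$ with Hilbert polynomial $P$ with respect to $L$. It is projective; let $\{\Gamma_q\}_{q\in H_P}$ be its universal family. Let $H_P^\circ\subset H_P$ be the locus where $\Gamma_q\to X$ is an isomorphism and $\Gamma_q\to\mathbb P^M$ is a closed immersion. It is Zariski open \cite[4.6.7]{EGA3}, and its points are graphs of closed embeddings $X\hookrightarrow\mathbb P^M$. Put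
\[
Q_P=\{(q,t)\in H_P\times\mathbb D:\ F_j(\cdot,t)|_{\Gamma_q}=0\ \text{ for all }j\}.
\]
For $e\gg0$ the spaces $H^0(\Gamma_q,L^e\otimes\mathcal O(0,k))$ form a vector bundle $\mathcal V$ on $H_P$ compatible with base change, by Serre vanishing for the flat universal family. As $L^e$ is globally generated, $F_j(\cdot,t)$ vanishes on $\Gamma_q$ if and only if $F_j(\cdot,t)G$ does for all $G$ in a basis of $H^0(X\times\mathbb P^M,L^e)$. The products $F_jG$ are holomorphic sections of the pullback of $\mathcal V$ to $H_P\times\mathbb D$, so $Q_P$ is a closed analytic subset, proper over $\mathbb D$. It has countably many irreducible components, and by the proper mapping theorem each maps onto a point or onto $\mathbb D$.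

For each $t\ne0$ an isomorphism $X\cong\mathcal W_t\subset\mathbb P^M$ gives a point of $Q_P\cap(H_P^\circ\times\{t\})$ for some $P$. There are countably many $P$, so the components that map to a point account for only countably many $t$. Hence for some $P$ there is a component $Q_1$ of $Q_P$ that maps onto $\mathbb D$ and meets $H_P^\circ\times\mathbb D$. Then
\[
Q_1'=Q_1\cap\bigl(\{t=0\}\cup(H_P\setminus H_P^\circ)\times\mathbb D\bigr)
\]
is a nowhere dense analytic subset of $Q_1$. Choose a point of $Q_1$ over $0$ and an irreducible curve germ in $Q_1$ through it that is not contained in $Q_1'$. (Present a local branch of $Q_1$ as a finite cover of a polydisk, and take a component of the preimage of a line through the origin that is not contained in the image of $Q_1'$.) Its normalization is a disk $\mathbb D'$ with coordinate $s$. After shrinking $\mathbb D'$ we have a non-constant holomorphic function $t=t(s)$ with $t(0)=0$ and a holomorphic map $\gamma\colon\mathbb D'\to H_P$ with $(\gamma(s),t(s))\in Q_P$ for all $s$ and $\gamma(s)\in H_P^\circ$ for $s\ne0$.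

\emph{Step 2: the scheme over $\mathbb C\{t\}$.} Let $\mathcal W^a\subset\mathbb P^M_{\mathbb C\{t\}}$ be the closed subscheme defined by the $F_j$. Its special fiber is $X_0$, and by properness its closed points are those of $X_0$. Let $x$ be one, $A=\mathcal O_{\mathcal W^a,x}$ and $A^{\mathrm{an}}=\mathcal O_{\mathcal W,x}$. In affine coordinates $\xi$ centered at $x$, the map $A\to A^{\mathrm{an}}$ is the base change of $\mathbb C\{t\}[\xi]_{(t,\xi)}\to\mathbb C\{t,\xi\}$, a local homomorphism of noetherian local rings that induces an isomorphism on completions. So $A\to A^{\mathrm{an}}$ is faithfully flat, in particular injective. Since $t$ is a non-zerodivisor on $A^{\mathrm{an}}$, it is one on $A$. Hence $\mathcal W^a$ is flat over $\mathbb C\{t\}$, and by (F5) both $\mathcal W^a$ and $\mathcal W$, near $X_0$, are normal.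

The non-smooth locus of $g$ meets every fiber in its singular locus, of codimension $\ge2$, so it has codimension $\ge2$ in $\mathcal W$. Thus $\omega_{\mathcal W}^{[m]}\cong((\Omega^d_{\mathcal W/\mathbb D})^{\otimes m})^{**}$, both sides being reflexive and isomorphic, through $dt$, on the smooth locus of $g$. By hypothesis and compactness of $X_0$ this sheaf is invertible near $X_0$ for some $m>0$. Put $M=((\Omega^d_{\mathcal W^a/\mathbb C\{t\}})^{\otimes m})^{**}$. The algebraic and analytic modules of relative differentials are cokernels of the same Jacobian matrix $(\partial F_j/\partial\xi_i)$, and duals of finite modules commute with flat base change, so $M_x\otimes_AA^{\mathrm{an}}$ is the stalk of $\omega_{\mathcal W}^{[m]}$, which is free. By faithfully flat descent $M_x$ is flat, hence free. So $M$ is invertible at all closed points, hence everywhere, and on the smooth locus of $\mathcal W^a/\mathbb C\{t\}$ it is the $m$-th power of the relative canonical bundle.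

\emph{Step 3: trivialization over $K=\operatorname{Frac}\mathbb C\{s\}$.} Let $\mathcal W'$ and $M'$ be the base changes along $\mathbb C\{t\}\to\mathbb C\{s\}$, $t\mapsto t(s)$. For a flat morphism of finite type smoothness is a property of the geometric fibers, so the smooth locus commutes with base change, and $M'\cong\omega_{\mathcal W'/\mathbb C\{s\}}^{\otimes m}$ on the smooth locus of $\mathcal W'/\mathbb C\{s\}$. The scheme $\mathcal W'$ is flat with special fiber $X_0$. It is normal by (F5) and connected because all its closed points lie in $X_0$, hence integral. So the generic fiber $\mathcal W'_K$ is integral, of dimension $d$ by flatness.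

Pulling back functions on an affine neighborhood of $\gamma(0)$ defines a morphism $\operatorname{Spec}\mathbb C\{s\}\to H_P$. Some function in the ideal of $H_P\setminus H_P^\circ$ does not vanish identically along $\gamma$, so the generic point is sent into $H_P^\circ$. The pullback of the universal family to $K$ is therefore the graph of a closed embedding $X_K\hookrightarrow\mathbb P^M_K$. In a local frame of $\mathcal V$ the sections $F_j(\cdot,t(s))G$ have holomorphic components that vanish at every point of $\mathbb D'$, so they are zero in $\mathbb C\{s\}$. Hence the $F_j(\cdot,t(s))$ vanish on the graph, and the image of $X_K$ lies in $\mathcal W_K'$. Both schemes are integral of dimension $d$, so $X_K\cong\mathcal W'_K$.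

\emph{Step 4: spreading out.} The ring $\mathbb C\{s\}$ is the filtered union of its finitely generated $\mathbb C$-subalgebras $R$ containing $s$, and $K=\mathbb C\{s\}[1/s]$ is the union of the rings $R[1/s]$. By \cite[\S8, 11.2.6]{EGA4}, for $R$ large enough there are a closed subscheme $\mathcal Y\subset\mathbb P_R^M$ flat over $R$, a line bundle $M_R$ on $\mathcal Y$, an isomorphism $M_R\cong\omega_{\mathcal Y/R}^{\otimes m}$ on the smooth locus of $\mathcal Y/R$, and an isomorphism $X\times\operatorname{Spec}R[1/s]\cong\mathcal Y|_{\operatorname{Spec}R[1/s]}$, inducing the data of Step 3. Let $b\in\operatorname{Spec}R$ be the image of the closed point of $\operatorname{Spec}\mathbb C\{s\}$. It is a closed point with $s(b)=0$ and $\mathcal Y_b\cong X_0$. Since $R$ is a domain and $s\ne0$ in $R$, the variety $\operatorname{Spec}R$ contains an irreducible curve through $b$ not contained in $\{s=0\}$. Let $C$ be its normalization and $0\in C$ a point over $b$, and shrink $C$ to an affine neighborhood of $0$ with $s\ne0$ on $C^*$. Put $\mathcal X=\mathcal Y\times_{\operatorname{Spec}R}C$. Then $p\colon\mathcal X\to C$ is flat and projective, with fiber $X_0$ over $0$, and is isomorphic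 to $X\times C^*$ over $C^*$. It is normal by (F5), and connected, hence a variety. The pullback of $M_R$ is a line bundle that agrees with $\omega_{\mathcal X/C}^{\otimes m}$ on the smooth locus of $p$, whose complement has codimension $\ge2$ in every fiber. So it is isomorphic to $\omega_{\mathcal X/C}^{[m]}$, and $K_{\mathcal X}$ is $\mathbb Q$-Cartier.

\emph{Step 5: the total space is klt.} By (F3) the pair $(\mathcal X,X_0)$ is plt near $X_0$. For a divisor $E$ exceptional over $\mathcal X$ and a local parameter $t$ of $C$ at $0$ we have $a(E,\mathcal X,0)=a(E,\mathcal X,X_0)+\operatorname{ord}_E(t)>-1$, so $\mathcal X$ is klt on an open neighborhood of $X_0$. The complement of this neighborhood has closed image in $C$, since $p$ is proper, and the image does not contain $0$. Removing it from $C$ completes the proof.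
\end{proof}

\begin{thebibliography}{GKKP}

\bibitem[B]{B} Birkar, \emph{Anti-pluricanonical systems on Fano varieties}, Ann. of Math. 190 (2019).

\bibitem[EGA III]{EGA3} EGA III.

\bibitem[EGA IV]{EGA4} EGA IV.

\bibitem[GKKP]{GKKP} Greb, Kebekus, Kov\'acs and Peternell, Publ. IH\'ES 114 (2011).

\bibitem[KMM]{KMM} Kawamata, Matsuda and Matsuki.

\bibitem[KM]{KM} Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem[MZ]{MZ} Joaqu\'in Moraga and Juan Pablo Z\'u\~niga, \emph{Degenerations of cluster type varieties}, arXiv:2511.14959 (2025).

\end{thebibliography}
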